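# Counting before reducing mod $p$: infinite Ramsey degrees for symplectic, orthogonal and unitary spaces

## 1. Symplectic spaces over $GF(2)$: coloring vectors by counting edges

Start with the smallest field. Let $V$ be the vector space over $GF(2)$ with basis $e_1,f_1,e_2,f_2,\dots$ and the alternating bilinear form $\beta$ for which $\beta(e_s,f_s)=\beta(f_s,e_s)=1$ and every other pair of basis vectors has value $0$. So $V$ is an orthogonal sum of countably many *hyperbolic planes* $\langle e_s,f_s\rangle$. Let $\mathcal K=Age(V)$ be the class of isomorphism types of finite-dimensional subspaces of $V$, each with the restricted form. The restriction may be degenerate: $\langle e_1,e_2\rangle$, with form identically zero, belongs to $\mathcal K$. Isomorphisms are linear isometries. Write $H^M$ for the orthogonal sum of $M$ hyperbolic planes. A finite-dimensional subspace of $V$ involves only finitely many basis vectors, so every member of $\mathcal K$ embeds in some $H^M$.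

For $A,B\in\mathcal K$ let $\binom BA$ be the set of substructures of $B$ isomorphic to $A$. We read $<$ as "is a substructure of".

**Definition (Ramsey degree).** The Ramsey degree of $A\in\mathcal K$ is the minimal $k$, if one exists, such that for every $r\in\omega$ and every $B\in\mathcal K$ with $\binom BA\ne\emptyset$ there is $C\in\mathcal K$ such that each $r$-coloring $\xi:\binom CA\to r$ takes at most $k$ colors on $\binom{B'}A$ for some $B'<C$ isomorphic to $B$. The class $\mathcal K$ has the Ramsey property if every member has Ramsey degree $1$. It has *finite Ramsey degree* if every member has a finite Ramsey degree.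

In words: color the copies of $A$ inside a huge $C$ as badly as you like. Can one always pass to a copy of $B$ on which only a bounded number of colors survive, with a bound that depends on $A$ alone? To refute this we use the following.

**Criterion 1.** Suppose that for every $r\ge1$ there is $B\in\mathcal K$ with $\binom BA\neq\emptyset$ such that every $C\in\mathcal K$ has a coloring $\xi:\binom CA\to r$ which takes all $r$ values on $\binom{B'}A$ for every $B'\le C$ isomorphic to $B$. Then $A$ has no finite Ramsey degree.

*Proof.* Let $k$ be a candidate for the degree. Take $r=k+1$ and the corresponding $B$. Whatever $C$ is, some coloring with $k+1$ colors takes $k+1>k$ colors on every copy of $B$ in $C$. $\square$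

Now let $A$ be the one-dimensional member of $\mathcal K$. An alternating form vanishes on a line, so there is only one such $A$, and over $GF(2)$ a line is the same as a nonzero vector. We are coloring nonzero vectors.

**Proposition 2.** Let $k\ge1$ and $B=H^{2^k}$. For every $C\in\mathcal K$ there is a function $\chi:C\to\mathbb Z/2^k$ which takes every value in $\mathbb Z/2^k$ on the nonzero vectors of each $B'\le C$ isomorphic to $B$. Hence the line has infinite Ramsey degree.

**Two colors by hand.** Fix a basis $\epsilon_1,\dots,\epsilon_N$ of $C$, with coordinates $z_1,\dots,z_N$, and put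
$$\Theta(z)=\sum_{i<j}\beta(\epsilon_i,\epsilon_j)z_iz_j\in GF(2).$$
Expanding gives $\Theta(x+y)-\Theta(x)-\Theta(y)=\sum_{i<j}\beta(\epsilon_i,\epsilon_j)(x_iy_j+x_jy_i)=\beta(x,y)$. If $\beta(u,w)=1$, then for every $z$
$$\Theta(z)+\Theta(z+u)+\Theta(z+w)+\Theta(z+u+w)=\beta(u,w)=1,$$
so $\Theta$ takes both values on the four vectors $z,z+u,z+w,z+u+w$. In a copy of $H^2$ take $u,w$ to be a hyperbolic basis of one plane and $z\ne0$ in the other plane; the four vectors are nonzero. This is the case $k=1$, and it shows that the class does not have the Ramsey property.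

The shift by $z\neq0$ is needed. In $H^2$ with basis $e_1,f_1,e_2,f_2$ let $u=e_1+f_1$ and $w=e_1+e_2+f_2$. Then $\Theta(u)=\Theta(w)=1$ and $\beta(u,w)=1$, so $\Theta(u+w)=1$: on the plane $\langle u,w\rangle$ the value $0$ occurs only at the zero vector.

**More colors: an attempt that fails.** It is natural to take several quadratic forms $\Theta_1,\dots,\Theta_j$ on $C$, all satisfying $\Theta_i(x+y)-\Theta_i(x)-\Theta_i(y)=\beta(x,y)$, and to color $x$ by the tuple $(\Theta_1(x),\dots,\Theta_j(x))$. The differences $\Theta_i-\Theta_1$ are additive, hence linear, and vanish together on a subspace $W$ of codimension at most $c=j-1$. On $W$ the tuple takes only two values. And $W$ is large: if $C=H^{M'}$, the radical $W\cap W^\perp$ has dimension at most $c$, so a complement of it in $W$ is a nondegenerate alternating space of dimension at least $2M'-2c$, that is, a copy of some $H^m$ with $m\ge M'-c$. The attempt stops exactly here: linear information disappears when we pass to a subspace.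

**Count before reducing.** Let $\Gamma$ be the graph on $\{1,\dots,N\}$ in which $i$ and $j$ are adjacent iff $\beta(\epsilon_i,\epsilon_j)=1$. Let $G(z)\in\mathbb Z_{\ge0}$ be the *number* of edges of $\Gamma$ inside the support $\{i:z_i=1\}$. Then $\Theta(z)$ is $G(z)$ mod $2$, and the coloring of Proposition 2 will be
$$\chi(z)=G(z)\bmod 2^k.$$

**Example.** In $H^2$ take the basis $e_1,\ f_1,\ e_1+e_2,\ f_2$. The graph is the path $1-2-3-4$. The number of pairs of edges inside the support of $z$ is
$$\binom{G(z)}2=z_1z_2z_3+z_2z_3z_4+z_1z_2z_3z_4 .$$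
Two edges that share a vertex give a monomial of degree $3$, and the unique perfect matching $\{12,34\}$ gives the monomial of degree $4$. So the second binary digit of $G$, which is $\binom G2$ mod $2$, is a polynomial of degree $4$, and its top part counts perfect matchings. Degree is what survives on subspaces, and we now set up the tool that reads off the top part in any position.

## 2. Top derivatives and hafnians

*Here $p$ is any prime; for Proposition 2 we need $p=2$.* Let $E$ be a finite-dimensional space over $\mathbb F_p=GF(p)$. A function $f:E\to\mathbb F_p$ has degree $\le d$ if it is given by some polynomial of total degree $\le d$ in coordinates. This does not depend on the choice of coordinates. Degree $\le -1$ means $f=0$. Put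
$$D_hf(z)=f(z+h)-f(z)\qquad(h\in E).$$
These operators are linear and commute.

**Lemma 3.** (a) If $\deg f\le d$, then $\deg D_hf\le d-1$. Hence $D_{h_1}\cdots D_{h_d}f$ is a constant, written $f^{[d]}(h_1,\dots,h_d)$. It is linear in $f$, and it is $0$ if $\deg f<d$.
(b) If $\deg f\le d$, $z_1\in E$ and $E''\le E$ is a subspace, then $z\mapsto f(z_1+z)$ on $E''$ has degree $\le d$ and the same $d$-fold derivatives in directions from $E''$.
(c) If $t$ is a quadratic form with polar form $\tau(h,h')=t(h+h')-t(h)-t(h')$, then $t^{[2]}=\tau$.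

*Proof.* (a) For a monomial $z^\alpha$, the terms of top degree in $(z+h)^\alpha-z^\alpha$ cancel. Apply this $d$ times, and once more if $\deg f<d$. (b) An affine substitution does not raise the degree, and $D_{h_1}\cdots D_{h_d}f$ is constant on all of $E$, so it does not matter where it is evaluated. (c) $D_hD_{h'}t(0)=t(h+h')-t(h)-t(h')+t(0)$ and $t(0)=0$. $\square$

**Lemma 4 (Leibniz).** If $\deg f_i\le d_i$ for $1\le i\le m$ and $d=\sum d_i$, then $\deg\prod f_i\le d$ and
$$\Big(\prod_i f_i\Big)^{[d]}(h_1,\dots,h_d)=\sum_{(S_1,\dots,S_m)}\ \prod_i f_i^{[d_i]}(h_{S_i}),$$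
summed over ordered partitions $(S_1,\dots,S_m)$ of $\{1,\dots,d\}$ with $|S_i|=d_i$.

*Proof.* The statement on degrees is clear. Let $m=2$ and write $D_S=\prod_{s\in S}D_{h_s}$. From $(f+D_hf)(g+D_hg)-fg$ we read off
$$D_h(fg)=D_hf\cdot g+f\cdot D_hg+D_hf\cdot D_hg .$$
By induction on $d$,
$$D_{h_1}\cdots D_{h_d}(fg)=\sum_{S\cup T=\{1,\dots,d\}}D_Sf\cdot D_Tg ,$$
because applying $D_{h_d}$ to $D_Sf\cdot D_Tg$ adds $d$ to $S$ only, to $T$ only, or to both, which produces each pair $(S,T)$ covering $\{1,\dots,d\}$ exactly once. Terms with $|S|>d_1$ or $|T|>d_2$ vanish. Since $|S|+|T|\ge d=d_1+d_2$, the remaining terms have $|S|=d_1$, $|T|=d_2$ and $S\cap T=\emptyset$. For $m>2$, apply the case of two factors to $f_1\cdots f_{m-1}$ and $f_m$, and use induction on $m$. $\square$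

**Definition (hafnian).** Let $\tau$ be a symmetric bilinear form and $(h_s)_{s\in K}$ a family of vectors with $|K|$ even. Put
$$\mathrm{Haf}_\tau(K)=\sum_{\mathcal M}\ \prod_{\{s,s'\}\in\mathcal M}\tau(h_s,h_{s'}),$$
summed over the perfect matchings $\mathcal M$ of $K$, with $\mathrm{Haf}_\tau(\emptyset)=1$. For $K=\{1,2,3,4\}$ and $\tau_{ij}=\tau(h_i,h_j)$ this is $\tau_{12}\tau_{34}+\tau_{13}\tau_{24}+\tau_{14}\tau_{23}$.

If $t$ is a quadratic form with polar $\tau$ and $|K|=2m$, then
$$(t^m)^{[2m]}(h_K)=m!\,\mathrm{Haf}_\tau(K). \tag{1}$$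
Indeed, Lemma 4 with $m$ factors $t$ gives a sum over ordered sequences of disjoint pairs covering $K$, and each matching arises from $m!$ sequences.

**Lemma 5.** Let $t=cz_iz_j$ with $i\le j$ and $c\in\mathbb F_p$, and let $\tau$ be its polar. If $|K|=2m\ge2p$, then $\mathrm{Haf}_\tau(K)=0$ in $\mathbb F_p$.

*Proof.* Let $i\ne j$. Then $\tau(h,h')=c(h_ih'_j+h_jh'_i)$. Expanding the product over a matching means orienting each edge: the tail contributes its $i$-th coordinate, the head its $j$-th. For a given set $K_1\subset K$ of $m$ tails there are $m!$ oriented matchings, one for each bijection $K_1\to K\setminus K_1$. So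
$$\mathrm{Haf}_\tau(K)=c^m\,m!\sum_{|K_1|=m}\ \prod_{s\in K_1}(h_s)_i\prod_{s\in K\setminus K_1}(h_s)_j ,$$
and $p\mid m!$ because $m\ge p$.

Let $i=j$. Then $\tau(h,h')=2ch_ih'_i$, and since $K$ has $(2m-1)!!$ perfect matchings,
$$\mathrm{Haf}_\tau(K)=(2c)^m(2m-1)!!\prod_{s\in K}(h_s)_i .$$
For $p=2$ this is $0$ because $m\ge1$. For odd $p$ we have $p\le 2m-1$, so $p$ is one of the factors of $(2m-1)!!=1\cdot3\cdots(2m-1)$. $\square$

We also record: for integers $G,G'\ge0$ and $n\ge0$,
$$G\equiv G' \ (\mathrm{mod}\ p^k),\quad n<p^k\quad\Longrightarrow\quad \binom Gn\equiv\binom{G'}n\ (\mathrm{mod}\ p). \tag{2}$$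
This is part of Lucas' theorem: if $G=G'+p^kc$ with $c\ge0$, then $(1+X)^G\equiv(1+X)^{G'}(1+X^{p^k})^c$ mod $p$; compare coefficients of $X^n$.

## 3. Proof for lines over $GF(2)$

**Step 1: the top derivative of $\binom Gn$ is the hafnian of $\beta$.** This step shows that the leading part of $\binom Gn$ does not see the chosen basis.

**Lemma 6.** Let $p=2$, let $G$ be the edge count of Section 1 and $g_n=\binom Gn\bmod2$. Then $\deg g_n\le2n$ and $g_n^{[2n]}(h_1,\dots,h_{2n})=\mathrm{Haf}_\beta(\{1,\dots,2n\})$.

*Proof.* For an edge $a=\{i,j\}$ of $\Gamma$ let $t_a=z_iz_j$, with polar $\tau_a$. Then $\sum_at_a=\Theta$, so $\sum_a\tau_a=\beta$. Counting sets of $n$ edges inside the support,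
$$g_n=\sum_{|T|=n}\ \prod_{a\in T}t_a ,$$
over $n$-subsets $T$ of the edge set. So $\deg g_n\le2n$, and by Lemma 4
$$g_n^{[2n]}=\sum_{|T|=n}\ \sum_{(S_a)_{a\in T}}\ \prod_{a\in T}\tau_a(h_{S_a}),$$
where the $S_a$ are disjoint pairs covering $\{1,\dots,2n\}$. The data $(T,(S_a))$ are the same as a perfect matching $\mathcal M$ of $\{1,\dots,2n\}$ with an *injective* map $\varphi$ from $\mathcal M$ to the edges. On the other hand,
$$\mathrm{Haf}_\beta(\{1,\dots,2n\})=\sum_{\mathcal M}\prod_{P\in\mathcal M}\sum_a\tau_a(P)=\sum_{(\mathcal M,\varphi)}\ \prod_{P\in\mathcal M}\tau_{\varphi(P)}(P)$$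
over *all* maps $\varphi$. Group the pairs $(\mathcal M,\varphi)$ by the sets $K_a=\bigcup\varphi^{-1}(a)$: the pairs with given $(K_a)$ contribute $\prod_a\mathrm{Haf}_{\tau_a}(K_a)$. If $\varphi$ is not injective, some $|K_a|\ge4$, and the contribution of that group is $0$ by Lemma 5 with $p=2$. So only injective $\varphi$ count, and the two sums agree. $\square$

**Step 2: $2^k$ independent functions need $2^k$ values.** Let $B'\le C$ have a hyperbolic basis $e_s,f_s$ ($0\le s\le 2^k-1$). Put $z_1=e_0$ and $R=\langle e_s,f_s: s\ge1\rangle$, and on $R$ let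
$$f_n(z)=g_n(z_1+z),\qquad 0\le n<2^k .$$
Take the $2n$-fold derivative in directions $e_1,f_1,\dots,e_n,f_n$. By Lemma 3(b) and Lemma 6 its value on $f_n$ is $\mathrm{Haf}_\beta$ of these vectors. That is $1$, since only the matching of each $e_s$ with $f_s$ has a nonzero product. On $f_{n'}$ with $n'<n$ the value is $0$, because $\deg f_{n'}\le2n'<2n$. So in a relation $\sum a_nf_n=0$ the highest nonzero coefficient would be $0$: the $f_n$ are linearly independent. By (2), all $2^k$ of them are functions of $G(z_1+z)\bmod2^k$. Functions that factor through a set with $v$ elements span a space of dimension at most $v$. Hence $G\bmod2^k$ takes $2^k$ values on $z_1+R$, which consists of nonzero vectors of $B'$. This proves the first claim of Proposition 2. For the second, given $r$ choose $k$ with $2^k\ge r$, compose $\chi$ with a surjection $\mathbb Z/2^k\to r$, and use Criterion 1. $\square$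

## 4. The three types of spaces, and what changes

Let $F$ be a finite field, $p=\mathrm{char}\,F$. We consider countably infinite dimensional spaces $V$ over $F$ of three types.

1. *Symplectic:* $\beta$ is a nondegenerate alternating bilinear form.
2. *Orthogonal:* for odd $p$, $\beta$ is a nondegenerate symmetric bilinear form. For $p=2$ the structure is a quadratic form $Q$ whose polar form $\beta(x,y)=Q(x+y)-Q(x)-Q(y)$ is nondegenerate, with $Q$ part of the structure.
3. *Unitary:* $F=GF(q^2)$, and $\beta$ is nondegenerate, sesquilinear and Hermitian for $x\mapsto\bar x=x^q$. It is linear in the first variable.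

In each case $V$ is the orthogonal sum of countably many hyperbolic planes $\langle e,f\rangle$, with $\beta(e,f)=1$, $\beta(e,e)=\beta(f,f)=0$, and $Q(e)=Q(f)=0$ in type 2. Substructures are subspaces with the restricted form (and restricted $Q$ for type 2, $p=2$), and $\mathcal K=Age(V)$ is as before. By Witt's theorem $V$ is ultrahomogeneous, and $\mathcal K$ is a Fraïssé class with limit $V$; the proof does not use this. As in Section 1, every member of $\mathcal K$ embeds in some $H^M$, the orthogonal sum of $M$ hyperbolic planes $\langle e_s,f_s\rangle$.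

For example, in characteristic $2$ the form $Q$ really adds structure: in the hyperbolic plane over $GF(2)$, $Q(xe+yf)=xy$, so $\langle e\rangle$ and $\langle e+f\rangle$ are not isomorphic although $\beta$ vanishes on both. In the unitary plane over $GF(4)$, $\beta(v,v)=x\bar y+y\bar x$ for $v=xe+yf$, a trace, so an element of $GF(2)$.

Ivanov and Jaffrennou, "Ramsey property for spaces with bilinear forms", arXiv:2503.08312 (2025), ask: do the ages of $\omega$-dimensional symplectic, orthogonal or unitary spaces have finite Ramsey degree? The question is asked for each type and each admissible $F$.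

**Theorem A.** For each of the three types and each admissible finite field $F$, $\mathcal K=Age(V)$ does not have finite Ramsey degree. More precisely, some $A\in\mathcal K$ with $\dim A\le2$ has no finite Ramsey degree.

**Theorem B.** Let $A\in\mathcal K$ and $d=\dim A$, where $d\ge1$ if $V$ is orthogonal (any characteristic), unitary, or symplectic with $\mathrm{char}\,F=2$; and $d\ge2$ if $V$ is symplectic with $\mathrm{char}\,F$ odd. Then for every $r\ge1$ there is $B\in\mathcal K$ with $\binom BA\ne\emptyset$ such that for every $C\in\mathcal K$ there is a coloring $\xi:\binom CA\to r$ that takes **all** $r$ values on $\binom{B'}A$ for every $B'\le C$ isomorphic to $B$. In particular $A$ has infinite Ramsey degree.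

The last sentence is Criterion 1, whose proof was valid for any class. The structure $A=0$ has exactly one copy in every space, hence Ramsey degree $1$. So, apart from one-dimensional $A$ in the symplectic case over odd characteristic, $A$ has finite Ramsey degree iff $A=0$. The excepted degree is not determined here.

What in Sections 1–3 used $GF(2)$, alternation and lines?

- *Odd $p$.* The monomials $t_a$ now take $p$ values, so $G$ is no longer an edge count. Section 5 lifts each $t_a$ to $\{0,\dots,p-1\}$ and shows that Lemma 6 survives.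
- *Larger $F$.* We pass to $\mathbb F_p$ with the $\mathbb F_p$-bilinear form $b(x,y)=\mathrm{Tr}_{F/\mathbb F_p}\,\beta(x,y)$.
- *No quadratic form on one vector.* In the symplectic case with $p$ odd, $b$ is alternating, nonzero for $V\ne0$, and hence not symmetric, so it is not the polar of anything. But $(x,y)\mapsto b(x,y)$ is a quadratic form on pairs. This works for all types at once and gives Theorem A (Section 6).
- *Prescribed $A$.* If $A$ is a line in an orthogonal space, its copies are only the lines with the right values of $Q$. The coset $z_1+R$ must be replaced by a part cut out by quadratic equations (Section 7).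
- *Subspaces instead of vectors.* The color must depend on the subspace $U$ alone, so we need a canonical vector of $U$ that we can nevertheless move (Section 9).

## 5. The integer lift in characteristic $p$

Let $E$ be a finite-dimensional $\mathbb F_p$-space with fixed coordinates $z_1,\dots,z_N$. Let
$$\Theta=\sum_{a\in I}t_a,\qquad t_a=c_{ij}z_iz_j,\quad a=(i,j),\ i\le j,$$
be a quadratic form, with $\tau_a$ the polar of $t_a$ and $\tau=\sum_a\tau_a$ the polar of $\Theta$. Every function $\Theta$ with $\Theta(\lambda z)=\lambda^2\Theta(z)$ for $\lambda\in\mathbb F_p$ and bilinear $\tau$ has this shape: expand $\Theta(\sum z_i\epsilon_i)$. For $m\in\mathbb F_p$ let $[m]\in\{0,\dots,p-1\}$ be its integer representative, and put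
$$G(z)=\sum_{a\in I}[t_a(z)]\in\mathbb Z_{\ge0},\qquad g_n(z)=\binom{G(z)}n\bmod p .$$
Then $G\equiv\Theta$ mod $p$. By (2), for $n<p^k$ the value $g_n(z)$ depends only on $G(z)\bmod p^k$. For $p=2$ and $\Theta$ as in Section 1, $G$ is the edge count. The integer $G(z)$ depends on the coordinates; the next lemma says that the top part of $g_n$ does not.

**Lemma 7.** $\deg g_n\le2n$, and $g_n^{[2n]}(h_1,\dots,h_{2n})=\mathrm{Haf}_\tau(\{1,\dots,2n\})$.

*Proof.* **Step 1: find $g_n$ up to lower degree.** By Vandermonde's identity, $\binom Gn=\sum\prod_a\binom{[t_a]}{n_a}$ over all $(n_a)_{a\in I}$ with $\sum n_a=n$. Since $[t_a]<p$, terms with some $n_a\ge p$ vanish. For $m<p$ the integer $m!$ is invertible mod $p$, so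
$$\binom{[t_a]}m\bmod p=\frac1{m!}\,t_a(t_a-1)\cdots(t_a-m+1).$$
This equals $t_a^m/m!$ plus a function of degree $<2m$; for $m=0$ it is exactly $1$. Multiplying, we see that $\deg g_n\le2n$ and, modulo functions of degree $<2n$,
$$g_n\equiv\sum_{n_a<p,\ \sum n_a=n}\ \prod_a\frac{t_a^{n_a}}{n_a!}.$$

**Step 2: take the $2n$-fold derivative.** By Lemma 4 and (1), the factors $n_a!$ cancel and
$$g_n^{[2n]}=\sum_{(K_a)}\prod_a\mathrm{Haf}_{\tau_a}(K_a),$$
summed over ordered partitions $(K_a)_{a\in I}$ of $\{1,\dots,2n\}$ into possibly empty parts of even size $<2p$.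

**Step 3: drop the bound on the sizes.** By Lemma 5, $\mathrm{Haf}_{\tau_a}(K_a)=0$ whenever $|K_a|\ge2p$. So we may sum over all ordered partitions into parts of even size.

**Step 4: regroup.** A partition $(K_a)$ with a perfect matching of each $K_a$ is the same as a perfect matching $\mathcal M$ of $\{1,\dots,2n\}$ with a map $\varphi:\mathcal M\to I$. Hence
$$g_n^{[2n]}=\sum_{\mathcal M}\prod_{P\in\mathcal M}\sum_{a\in I}\tau_a(P)=\mathrm{Haf}_\tau(\{1,\dots,2n\}).\qquad\square$$

**Example.** Let $p=3$, $E=\mathbb F_3$, $\Theta=z^2$. Then $G(z)=[z^2]\in\{0,1\}$, so $g_2=0$. Lemma 7 agrees: $\tau(h,h')=2hh'$, and the three perfect matchings of four points give $3\cdot2^2h_1h_2h_3h_4=0$.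

## 6. Surjectivity on cosets, and Theorem A

**Lemma 8.** Let $E,\Theta,\tau,G$ be as in Section 5, $E''\le E$ a subspace, $z_1\in E$, $k\ge1$. Suppose $E''$ contains $u_s,w_s$ ($1\le s\le p^k-1$) with $\tau(u_s,w_s)=1$, and $\tau(u_s,u_t)=\tau(w_s,w_t)=\tau(u_s,w_t)=0$ for $s\ne t$. Then $G\bmod p^k$ maps $z_1+E''$ onto $\mathbb Z/p^k$.

*Proof.* As in Section 3. For $0\le n<p^k$ let $f_n(z)=g_n(z_1+z)$ on $E''$. By Lemma 7 the $2n$-fold derivative of $f_n$ in directions $u_1,w_1,\dots,u_n,w_n$ is $1$, since only the matching $\{u_s,w_s\}$ contributes. It kills $f_{n'}$ for $n'<n$ by degree. So $f_0,\dots,f_{p^k-1}$ are linearly independent. They factor through $G(z_1+z)\bmod p^k$, which therefore takes at least $p^k$ values. $\square$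

*Proof of Theorem A.* **Step 1: a function on pairs of vectors with no missing value.** For $C\in\mathcal K$ let $E=C\oplus C$ as an $\mathbb F_p$-space and $\Theta(x,y)=b(x,y)$. This is a quadratic form with polar
$$\tau((x,y),(x',y'))=b(x,y')+b(x',y).$$
Fix an $\mathbb F_p$-basis of $E$, form $G=G_C$, and put $\chi_C(x,y)=G_C(x,y)\bmod p^k$. We claim:
$$\text{if } B'\le C,\ B'\cong H^M,\ M\ge p^k-1,\ \text{ then }\ \chi_C(B'\times B')=\mathbb Z/p^k. \tag{3}$$
Let $e_s,f_s$ be a hyperbolic basis of $B'$. The trace $F\to\mathbb F_p$ is onto, and $\beta(e_s,\cdot)$ maps $Ff_s$ onto $F$, so there is $w'_s\in Ff_s$ with $\mathrm{Tr}_{F/\mathbb F_p}\,\beta(e_s,w'_s)=1$. Put $u_s=(e_s,0)$, $w_s=(0,w'_s)$. Then $\tau(u_s,u_t)=\tau(w_s,w_t)=0$ and $\tau(u_s,w_t)=b(e_s,w'_t)=\delta_{st}$. Lemma 8 with $E''=B'\oplus B'$ and $z_1=0$ gives (3).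

**Step 2: from pairs to subspaces.** A pair $(x,y)$ lies in a subspace of dimension at most $2$, so we color such a subspace by the *set* of values on it. Suppose all members of $\mathcal K$ of dimension $\le2$ have finite Ramsey degree. Up to isomorphism there are finitely many of them, since $F$ is finite; call them $A_1,\dots,A_m$, with degrees $k_1,\dots,k_m$. Choose $k$ with $p^k>\sum_ik_i|A_i|^2$, and then $M\ge p^k-1$ so large that $B=H^M$ contains copies of all $A_i$. Let $r=2^{p^k}$.

**Step 3: treat the $A_i$ one after another.** Put $C_0=B$. For $i=1,\dots,m$ let $C_i\in\mathcal K$ be a witness in the definition of Ramsey degree for $A_i$, the structure $C_{i-1}$, and $r$ colors. This makes sense because each $C_i$ contains a copy of $C_{i-1}$, so every $C_{i-1}$ contains a copy of $B$ and hence of $A_i$. Let $C=C_m$ and color each $U\le C$ with $\dim U\le2$ by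
$$\xi(U)=\{\chi_C(x,y):x,y\in U\}\subseteq\mathbb Z/p^k .$$
These are at most $r$ colors. Going down from $i=m$ to $i=1$: inside the current copy of $C_i$ choose a copy of $C_{i-1}$ in which $\xi$ takes at most $k_i$ values on the copies of $A_i$. Later choices are inside earlier ones, so the bounds persist. We end with $B'\le C$, $B'\cong B$, such that for every $i$ the coloring $\xi$ takes at most $k_i$ values on $\binom{B'}{A_i}$.

**Step 4: count.** Each value of $\xi$ on $\binom{B'}{A_i}$ is a set with at most $|A_i|^2$ elements. Every $(x,y)\in B'\times B'$ lies in $U^2$ for some $U\le B'$ with $\dim U\le2$, so $\chi_C(x,y)\in\xi(U)$. Hence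
$$|\chi_C(B'\times B')|\le\sum_ik_i|A_i|^2<p^k,$$
which contradicts (3). $\square$

## 7. Surjectivity on an intersection of quadrics

For Theorem B we need notation for the norm of a vector. In the orthogonal case let $F_1=F$ and $N=Q$, where $Q(x)=\frac12\beta(x,x)$ for odd $p$. In the unitary case let $F_1=GF(q)$ and $N(x)=\beta(x,x)$. Then $N$ takes values in $F_1$, and $N(x+y)-N(x)-N(y)$ equals $\beta(x,y)$ in the orthogonal case and $\beta(x,y)+\overline{\beta(x,y)}=\mathrm{Tr}_{F/F_1}\beta(x,y)$ in the unitary case. In the symplectic case there is no $N$, and conditions on $N$ are void. In all cases the isometry type of a space with basis $(x_i)$ is determined by the values $\beta(x_i,x_j)$ ($i<j$) and $N(x_i)$.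

Suppose we look for copies of a given line in an orthogonal space among vectors $z_1+x'$, where $z_1$ spans one copy and $x'$ lies in a hyperbolic space $R\perp z_1$. Then $N(z_1+x')=N(z_1)+N(x')$, so we want $N(x')=0$. Put $\Theta=\mathrm{Tr}_{F_1/\mathbb F_p}N$. If $F_1=\mathbb F_p$, Lemma 8 suffices: $G\equiv\Theta=N$ mod $p$, so each of the $p^{k-1}$ residues mod $p^k$ congruent to $N(z_1)$ mod $p$ is attained at some $z_1+x'$, and then automatically $N(x')=0$. If $F_1\ne\mathbb F_p$ this breaks down: the residue of $G$ mod $p$ only controls $\mathrm{Tr}\,N(x')$, and there are nonzero elements of trace $0$. We need $e=[F_1:\mathbb F_p]$ quadratic equations over $\mathbb F_p$, while $G$ sees one of them. The remedy is to multiply by the indicator function of the solution set, which is a polynomial whose top derivative we know.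

**Lemma 9.** Let $E,\Theta,\tau,G$ be as in Section 5, $E''\le E$ a subspace, $z_1\in E$, $k\ge1$, $e\ge1$. Let $\Theta_1=\Theta|_{E''},\Theta_2,\dots,\Theta_e$ be quadratic forms on $E''$ with polars $\tau_1,\dots,\tau_e$, and
$$\Omega=\{z\in E'':\Theta_l(z)=0\ \text{for all } l\}.$$
Suppose $E''$ contains pairs $u_s,w_s$ with labels $l(s)\in\{1,\dots,e\}$, where label $1$ occurs $p^k-1$ times and each label $l\ge2$ occurs $p-1$ times, such that for all $l$: $\tau_l(u_s,w_s)=\delta_{l,l(s)}$, and $\tau_l(u_s,u_t)=\tau_l(w_s,w_t)=\tau_l(u_s,w_t)=0$ for $s\ne t$. Then $G\bmod p^k$ takes at least $p^{k-1}$ values on $z_1+\Omega$.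

*Proof.* **Step 1: if values are missing, a polynomial vanishes on $\Omega$.** Suppose fewer than $p^{k-1}$ values occur. The $p^{k-1}$ functions $g_{pj}(z_1+\cdot)|_\Omega$, $0\le j<p^{k-1}$, factor through $G\bmod p^k$, since $pj<p^k$. So they are linearly dependent: there is
$$P=\sum_{j\le J}a_j\,g_{pj}(z_1+\cdot)\ \text{ on }E'',\qquad a_J\ne0,\quad J<p^{k-1},\quad P|_\Omega=0 .$$

**Step 2: pass to a function that vanishes on all of $E''$.** Let $I=\prod_{l=1}^e(1-\Theta_l^{p-1})$. By Fermat's theorem, $I$ is the indicator function of $\Omega$, so $PI=0$ on $E''$.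

**Step 3: the top derivatives of the factors.** Put $n=pJ\le p^k-p$. By Lemmas 7 and 3(b), $\deg P\le2n$ and $P^{[2n]}=a_J\,\mathrm{Haf}_{\tau_1}$, since the terms with $j<J$ have smaller degree and $\tau$ restricts to $\tau_1$. By (1) and Wilson's theorem $(p-1)!\equiv-1$,
$$(1-\Theta_l^{p-1})^{[2(p-1)]}=-(p-1)!\,\mathrm{Haf}_{\tau_l}=\mathrm{Haf}_{\tau_l}.$$

**Step 4: choose directions and apply Leibniz.** Take all $u_s,w_s$ from $n+p-1\le p^k-1$ of the pairs with label $1$, and from all pairs with labels $\ge2$. These are $2(n+p-1)+2(e-1)(p-1)=2n+2e(p-1)$ directions. By Lemma 4,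
$$0=(PI)^{[2n+2e(p-1)]}=a_J\sum_{(S_0,\dots,S_e)}\mathrm{Haf}_{\tau_1}(S_0)\prod_{l=1}^e\mathrm{Haf}_{\tau_l}(S_l),\qquad |S_0|=2n,\ |S_l|=2(p-1).$$

**Step 5: evaluate the sum.** By hypothesis the only nonzero values of $\tau_l$ on two different chosen directions are $\tau_l(u_s,w_s)=1$ with $l(s)=l$. So $\mathrm{Haf}_{\tau_l}(S)$ is $1$ if $S$ is a union of pairs $\{u_s,w_s\}$ of label $l$, and $0$ otherwise. In a nonzero term, each $S_l$ with $l\ge2$ therefore consists of all $p-1$ pairs of label $l$, while $S_0$ and $S_1$ share out the $n+p-1$ chosen pairs of label $1$, with $p-1$ of them going to $S_1$. The sum is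
$$\binom{pJ+p-1}{p-1}=\prod_{i=1}^{p-1}\frac{pJ+i}{i}\equiv1\pmod p .$$
Hence $a_J=0$, a contradiction. $\square$

The choice of the functions $g_{pj}$ matters in Step 5: with $n$ in place of $pJ$, the numerator $(n+1)\cdots(n+p-1)$ is divisible by $p$ whenever $p\nmid n$.

## 8. Adjusting Gram matrices, and hyperbolic subspaces

The next two lemmas supply vectors with prescribed inner products, and large hyperbolic spaces inside subspaces of small codimension.

**Lemma 10.** Let $a_1,\dots,a_m,w_1,\dots,w_m$ satisfy $\beta(a_s,a_t)=0$, $N(a_s)=0$, $\beta(a_s,w_t)=\delta_{st}$ for all $s,t$. For any $\gamma_{st}\in F$ ($t<s$) and $n_s\in F_1$ there are $w'_s\in w_s+\langle a_1,\dots,a_s\rangle$ with $\beta(w'_s,w'_t)=\gamma_{st}$ ($t<s$) and $N(w'_s)=n_s$. Moreover, $\beta(a_s,w'_t)=\delta_{st}$.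

*Proof.* Put $w'_s=w_s+\sum_{t\le s}m_{st}a_t$. The last statement is clear, since $\beta(a_s,a_t)=0$. Let $t<s$ and expand $\beta(w'_s,w'_t)$. The terms $\beta(w_s,a_{u})$ that occur have $u\le t<s$, so they vanish; the terms $\beta(a_u,a_{u'})$ vanish; and $\sum_{u\le s}m_{su}\beta(a_u,w_t)=m_{st}$. So $\beta(w'_s,w'_t)=\beta(w_s,w_t)+m_{st}$, which determines $m_{st}$ for $t<s$. Next, $N$ vanishes on $\langle a_1,\dots,a_m\rangle$, and $\beta(w_s,a_t)=0$ for $t<s$. So $N(w'_s)$ is $N(w_s)$ plus $m_{ss}$ (orthogonal) or plus $m_{ss}+\bar m_{ss}$ (unitary). The trace $F\to F_1$ is onto, so $m_{ss}$ can be chosen; in the symplectic case take $m_{ss}=0$. $\square$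

**Lemma 11.** (a) $H^d$ contains linearly independent vectors $r_1,\dots,r_d$ with arbitrary prescribed $\beta(r_i,r_j)\in F$ ($i<j$) and $N(r_i)\in F_1$. (b) If $W$ is a subspace of codimension $\le c$ in $H^M$ and $M\ge2c$, then $W$ contains a copy of $H^{M-2c}$.

*Proof.* (a) Apply Lemma 10 with $a_s=e_s$, $w_s=f_s$. Prescribing $\beta(r_i,r_j)$ for $i<j$ is the same as prescribing $\beta(r_j,r_i)$. Independence follows from $\beta(e_s,r_t)=\delta_{st}$.

(b) Let $E_0=\langle e_1,\dots,e_M\rangle$ and $E_1=W\cap E_0$, so $\dim E_1\ge M-c$. Both $\beta$ and $N$ vanish on $E_0$. The map $w\mapsto\beta(\cdot,w)|_{E_1}$ from $W$ to the dual of $E_1$ is linear, or semilinear in the unitary case, so its image is a subspace. Its kernel $W\cap E_1^\perp$ has dimension at most $2M-\dim E_1$, as $H^M$ is nondegenerate. So the image has dimension at least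
$$(2M-c)-(2M-\dim E_1)=\dim E_1-c\ge M-2c .$$
Choose $M-2c$ linearly independent functionals in the image, given by $w_1,\dots,w_{M-2c}\in W$. Independent functionals on $E_1$ have a dual family, so there are $a_s\in E_1$ with $\beta(a_s,w_t)=\delta_{st}$. Apply Lemma 10 with all $\gamma_{st}=0$, $n_s=0$. The new $w'_s$ lie in $W$ because the $a_t$ do, and the planes $\langle a_s,w'_s\rangle$ are hyperbolic and mutually orthogonal. $\square$

## 9. Echelon bases and the proof of Theorem B

Let $A$, $d$ be as in Theorem B and $r\ge1$. Choose $k$ with $p^{k-1}\ge r$, a surjection $\pi:\{0,\dots,p^{k-1}-1\}\to r$, and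
$$M=5d+p^k+p\,[F:\mathbb F_p],\qquad B=H^M .$$
By Lemma 11(a), applied to the Gram data of a basis of $A$, $\binom BA\neq\emptyset$.

**Step 1: the coloring.** Given $C\in\mathcal K$, fix an ordered $F$-basis of $C$. Every $d$-dimensional $U\le C$ has a unique reduced row echelon basis $\rho_1(U),\dots,\rho_d(U)$; this makes a vector of $U$ depend on $U$ alone. Residues mod $p^k$ are taken in $\{0,\dots,p^k-1\}$.

- *Case 1: orthogonal, unitary, or symplectic with $p=2$.* Let $E=C$ over $\mathbb F_p$. In the orthogonal and unitary cases let $\Theta=\mathrm{Tr}_{F_1/\mathbb F_p}\circ N$. In the symplectic case with $p=2$ let $\Theta=\sum_{i<j}b(\epsilon_i,\epsilon_j)z_iz_j$ for an $\mathbb F_2$-basis $(\epsilon_i)$ of $C$. Form $G$ from $\Theta$, and put $\xi_0(U)=\lfloor(G(\rho_1(U))\bmod p^k)/p\rfloor$.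
- *Case 2: symplectic with $p$ odd, $d\ge2$.* Let $E=C\oplus C$ and $\Theta(x,y)=b(x,y)$. Form $G$ from $\Theta$, and put $\xi_0(U)=\lfloor(G(\rho_1(U),\rho_2(U))\bmod p^k)/p\rfloor$.

In Case 1 the polar of $\Theta$ is $b$: directly in the orthogonal case, by transitivity of the trace in the unitary case, and as in Section 1 in the symplectic case, because $b$ is alternating. Also $N(\lambda x)=\lambda^2N(x)$ for $\lambda\in\mathbb F_p$, since $\bar\lambda=\lambda$, so $\Theta$ is a quadratic form over $\mathbb F_p$. Let $\xi=\pi\circ\xi_0$ on $\binom CA$. It suffices to show that $\xi_0$ takes all values $0,\dots,p^{k-1}-1$ on $\binom{B'}A$ for each $B'\le C$ isomorphic to $B$.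

**Step 2: a movable family of copies of $A$ in $B'$.** The aim is to vary the first echelon vector over a large set while the isometry type of the span stays that of $A$.

**Lemma 12.** Let $B'\le C$, $B'\cong H^M$. There are $z_1,\dots,z_d\in B'$ spanning a copy of $A$, and a subspace $R\le B'$ orthogonal to all $z_a$, with $R\cong H^m$ and
$$m=M-4d\ \ge\ p^k-1+([F:\mathbb F_p]-1)(p-1),$$
such that:

- (Case 1) for every $x'\in R$ with $N(x')=0$ (every $x'\in R$ in the symplectic case), $U=\langle z_1+x',z_2,\dots,z_d\rangle$ is isomorphic to $A$, and $\rho_1(U)=z_1+x'$;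
- (Case 2) for all $x',y'\in R$ with $\beta(x',y')=0$, $U=\langle z_1+x',z_2+y',z_3,\dots,z_d\rangle$ is isomorphic to $A$, and $\rho_1(U)=z_1+x'$, $\rho_2(U)=z_2+y'$.

*Proof.* Let $j_1<j_2<\cdots$ be the pivots of $B'$, let $w_a=\rho_a(B')$ for $a\le d$, and let $W$ be the span of the $\rho_a(B')$ with $a>d$. Then $W$ has codimension $d$ in $B'$, and all its vectors have zero coordinates at positions $\le j_d$.

*Correcting the Gram data.* The space $W\cap\{w_1,\dots,w_d\}^\perp$ has codimension $\le2d$ in $B'$. By Lemma 11(b) it contains a copy of $H^{M-4d}$, and $M-4d\ge d$. Let $x_1,\dots,x_d$ be a basis of $A$. By Lemma 11(a) there are $r_1,\dots,r_d\in W\cap\{w_1,\dots,w_d\}^\perp$ with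
$$\beta(r_a,r_b)=\beta(x_a,x_b)-\beta(w_a,w_b)\ (a<b),\qquad N(r_a)=N(x_a)-N(w_a).$$
Put $z_a=w_a+r_a$. Since each $r_a$ is orthogonal to all $w_b$, we get $\beta(z_a,z_b)=\beta(w_a,w_b)+\beta(r_a,r_b)=\beta(x_a,x_b)$ and $N(z_a)=N(w_a)+N(r_a)=N(x_a)$. The vector $z_a$ agrees with $w_a$ at positions $\le j_d$. So $(z_1,\dots,z_d)$ is a reduced echelon basis with pivots $j_1,\dots,j_d$; in particular it is linearly independent, and its span is isomorphic to $A$.

*Room to move.* The space $W\cap\{z_1,\dots,z_d\}^\perp$ has codimension $\le2d$ in $B'$, so by Lemma 11(b) it contains some $R\cong H^m$ with $m=M-4d=d+p^k+p[F:\mathbb F_p]$, which satisfies the stated bound.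

*The perturbed bases.* Vectors of $R$ are orthogonal to all $z_a$. In Case 1, therefore, $\beta(z_1+x',z_b)=\beta(z_1,z_b)$ for $b>1$ and $N(z_1+x')=N(z_1)+N(x')=N(z_1)$. In Case 2, $\beta(z_1+x',z_2+y')=\beta(z_1,z_2)+\beta(x',y')=\beta(z_1,z_2)$, and the other values are also unchanged. So the displayed bases have the Gram data of $A$. Vectors of $R\le W$ vanish at positions $\le j_d$, so the displayed bases are still reduced echelon with pivots $j_1,\dots,j_d$. By uniqueness they are the $\rho_a(U)$. $\square$

Let $e_s,f_s$ be a hyperbolic basis of $R$.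

**Step 3: conclusion in the symplectic case with $p=2$.** Choose $w_s\in Ff_s$ with $\mathrm{Tr}_{F/\mathbb F_2}\,\beta(e_s,w_s)=1$, and $u_s=e_s$, for $2^k-1\le m$ indices $s$. The polar of $\Theta$ is $b$, so Lemma 8 with $E''=R$ applies: $G\bmod2^k$ maps $z_1+R$ onto $\mathbb Z/2^k$. By Lemma 12 every vector of $z_1+R$ is $\rho_1(U)$ for some $U\in\binom{B'}A$. So $\xi_0$ takes all values.

**Step 4: conclusion in the remaining cases.** The aim is to apply Lemma 9 with one quadratic equation for each element of a basis of $F_1$. In Case 2 put $F_1=F$. Let $e=[F_1:\mathbb F_p]$, and let $\lambda_1=1,\lambda_2,\dots,\lambda_e$ be an $\mathbb F_p$-basis of $F_1$. The trace form of $F/\mathbb F_p$ is nondegenerate and the $\lambda_l$ are linearly independent over $\mathbb F_p$, so there are $\nu_1,\dots,\nu_e\in F$ with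
$$\mathrm{Tr}_{F/\mathbb F_p}(\lambda_l\nu_{l'})=\delta_{ll'} .$$
Attach labels $l(s)\in\{1,\dots,e\}$ to $p^k-1+(e-1)(p-1)\le m$ indices $s$, with label $1$ used $p^k-1$ times and each other label $p-1$ times. Let $w'_s\in Ff_s$ satisfy $\beta(e_s,w'_s)=\nu_{l(s)}$.

- *Case 1 (orthogonal, unitary).* Take $E''=R$, base point $z_1$, $\Theta_l=\mathrm{Tr}_{F_1/\mathbb F_p}(\lambda_lN)$, $u_s=e_s$, $w_s=w'_s$. The polar of $\Theta_l$ is $\tau_l=\mathrm{Tr}_{F/\mathbb F_p}(\lambda_l\beta)$; in the unitary case because $\lambda_l\in F_1$ gives $\lambda_l\mathrm{Tr}_{F/F_1}\beta=\mathrm{Tr}_{F/F_1}(\lambda_l\beta)$. By nondegeneracy of the trace form of $F_1/\mathbb F_p$, $\Omega=\{x'\in R:N(x')=0\}$.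
- *Case 2.* Take $E''=R\oplus R$, base point $(z_1,z_2)$, $\Theta_l(x,y)=\mathrm{Tr}_{F/\mathbb F_p}(\lambda_l\beta(x,y))$, $u_s=(e_s,0)$, $w_s=(0,w'_s)$. The polar is $\tau_l((x,y),(x',y'))=\mathrm{Tr}_{F/\mathbb F_p}(\lambda_l\beta(x,y')+\lambda_l\beta(x',y))$, and $\Omega=\{(x',y')\in R^2:\beta(x',y')=0\}$.

In both cases $\Theta_1=\Theta|_{E''}$ because $\lambda_1=1$, and $\tau_l(u_s,w_s)=\mathrm{Tr}_{F/\mathbb F_p}(\lambda_l\nu_{l(s)})=\delta_{l,l(s)}$. For $s\ne t$ the values $\tau_l(u_s,u_t)$, $\tau_l(w_s,w_t)$, $\tau_l(u_s,w_t)$ vanish because different hyperbolic planes are orthogonal. So Lemma 9 applies: $G\bmod p^k$ takes at least $p^{k-1}$ values on the base point plus $\Omega$.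

All these values are congruent mod $p$ to $\Theta$ of the point, and that is constant there: it equals $\mathrm{Tr}_{F_1/\mathbb F_p}N(z_1)$ in Case 1 and $\mathrm{Tr}_{F/\mathbb F_p}\,\beta(z_1,z_2)$ in Case 2, since $R$ is orthogonal to the $z_a$ and $N(x')=0$, respectively $\beta(x',y')=0$. Exactly $p^{k-1}$ residues mod $p^k$ lie in a given class mod $p$, so all of them occur. The map $g\mapsto\lfloor g/p\rfloor$ sends such a class bijectively onto $\{0,\dots,p^{k-1}-1\}$. By Lemma 12 the points of the base point plus $\Omega$ are $\rho_1(U)$, respectively $(\rho_1(U),\rho_2(U))$, for copies $U\in\binom{B'}A$. Hence $\xi_0$ takes all $p^{k-1}$ values on $\binom{B'}A$, and $\xi=\pi\circ\xi_0$ takes all $r$ values. $\square$
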